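# A non-layered graph forced in Cartesian powers of $K_4$

## 1. Sums on a 3×3 board and on a 4×4 board

Take the nine cells $(x_1,x_2)$ with $x_1,x_2\in\{0,1,2\}$, and call two cells adjacent when they lie in the same row or the same column. Color the cell $(x_1,x_2)$ by $\lfloor (x_1+x_2)/2\rfloor$ modulo 2. With $x_1$ indexing rows and $x_2$ indexing columns, the colors are

$$\begin{array}{c|ccc} & 0&1&2\\ \hline 0&0&0&1\\ 1&0&1&1\\ 2&1&1&0\end{array}$$

The cells of color 1 are $(0,2),(1,2),(1,1),(2,1),(2,0)$. Checking all pairs, the only adjacencies are between consecutive members of this list, so color 1 induces a path on five vertices. Color 0 induces a path on three vertices with middle $(0,0)$, and an isolated cell $(2,2)$.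

We can record this five-vertex path with sets. Replace $x_1$ by the first $x_1$ elements of $(a,a')$, and $x_2$ by the first $x_2$ elements of $(b,b')$. The path becomes
$$\{b,b'\},\ \{a,b,b'\},\ \{a,b\},\ \{a,a',b\},\ \{a,a'\}.$$
We alternately add and remove one element, and only the sizes 2 and 3 occur. So the path sits between two consecutive levels of a hypercube.

Now allow four letters, $x_1,x_2\in\{0,1,2,3\}$, with the same rule. The colors are

$$\begin{array}{c|cccc} & 0&1&2&3\\ \hline 0&0&0&1&1\\ 1&0&1&1&0\\ 2&1&1&0&0\\ 3&1&0&0&1\end{array}$$

Every row and every column now has two cells of each color. Color 1 induces the 8-cycle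
$$(0,2),(1,2),(1,1),(2,1),(2,0),(3,0),(3,3),(0,3).$$
The step from $(3,0)$ to $(3,3)$ is new: the sum jumps from 3 to 6, which is a step of $-1$ only modulo 4. The encoding by sets breaks there, because it would jump from three elements to six. With three letters such a jump cannot occur, since two letters differ by at most 2.

An 8-cycle can still be placed between two levels of a hypercube:
$$\{1\},\{1,2\},\{2\},\{2,3\},\{3\},\{3,4\},\{4\},\{4,1\}.$$
So this board alone does not separate four letters from three. What happens with more coordinates, and with an arbitrary coloring instead of this one? Must some graph that does not fit between two levels of any hypercube appear in one color?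

## 2. Layered graphs and the arrow relation

All graphs are finite and simple.

**Definition (Cartesian power).** For graphs $G,H$, the graph $G\square H$ has vertex set $V(G)\times V(H)$. The pairs $(x_1,x_2)$ and $(y_1,y_2)$ are adjacent if and only if either $x_1y_1\in E(G)$ and $x_2=y_2$, or $x_1=y_1$ and $x_2y_2\in E(H)$. Put $G^{\square 1}=G$ and $G^{\square n}=G^{\square(n-1)}\square G$ for $n\ge2$.

So the vertices of $K_m^{\square n}$ are the sequences of length $n$ over an $m$-letter alphabet, and two of them are adjacent exactly when they differ in one coordinate. The boards of Section 1 are $K_3^{\square2}$ and $K_4^{\square2}$.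

**Definition (layers).** The hypercube is $Q_n=K_2^{\square n}$ with $V(K_2)=\{0,1\}$. Its $i$th vertex-layer is the set of vertices with exactly $i$ ones. Its $i$th edge-layer is the subgraph induced by the $i$th and $(i+1)$st vertex-layers. A graph is *layered* if it is a subgraph of an edge-layer of some hypercube.

We identify vertices of $Q_n$ with subsets of an $n$-set. Then the $i$th edge-layer consists of all $i$-subsets and $(i+1)$-subsets, adjacent when one is obtained from the other by adding an element. The 6-cycle is layered: use the 1- and 2-subsets of a 3-set. Every edgeless graph is layered. The 4-cycle is not layered. Indeed, two opposite vertices of it would be distinct $i$-sets $S,S'$ with two common neighbors of size $i+1$, but such a neighbor contains $S\cup S'$, which has at least $i+1$ elements, so it equals $S\cup S'$.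

**Definition (arrow).** Write $G^{\square n}\xrightarrow{r}H$ if every $r$-coloring of the vertices of $G^{\square n}$ contains a monochromatic copy of $H$, that is, a (not necessarily induced) subgraph isomorphic to $H$ all of whose vertices have the same color.

For instance, $K_3^{\square1}\xrightarrow{2}K_2$, because two of three vertices share a color. On the other hand $K_2^{\square n}\xrightarrow{2}K_2$ fails for every $n$: color by the parity of the coordinate sum.

We quote one known result.

**Fact.** If $H$ is layered and $G$ has chromatic number $r+1$, then $G^{\square n}\xrightarrow{r}H$ for some $n\in\mathbb N$.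

The question, taken from Nóra Almási, Maria Axenovich, Arsenii Sagdeev, "Vertex-Ramsey theorems for Cartesian powers of graphs", arXiv:2608.07102 (2026), is this: *is there some non-layered $H$ and some $n\in\mathbb N$ such that $K_4^{\square n}\xrightarrow{2}H$?* The answer is yes.

**Theorem 1.** The explicit graph $H$ of Section 6 is not layered, and there is an $n\in\mathbb N$ with $K_4^{\square n}\xrightarrow{2}H$.

**Theorem 2.**
(i) Let $r\ge2$ and $r+1\le m\le2r-1$. Then $K_m^{\square n}\xrightarrow{r}H'$ for some $n$ if and only if $H'$ is layered.
(ii) There are a non-layered $H'$ and an $n$ with $K_m^{\square n}\xrightarrow{2}H'$ if and only if $m\ge4$. For all $m\ge4$ the graph $H$ of Theorem 1 works.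
(iii) If $K_4^{\square n}\xrightarrow{2}H'$, then $H'$ is a $C_4$-free subgraph of a hypercube and a subgraph of the graph induced by $\{X\in\mathbb Z_4^n:\sum X_i\in\{0,1\}\}$ in $K_4^{\square n}$.

## 3. Colorings that limit what can be forced

Parts (i) and (iii) of Theorem 2 use only explicit colorings of the kind seen in Section 1. We prove them first because they tell us what a forced graph has to look like.

**Proof of Theorem 2(i).** If $H'$ is layered, the Fact applied to $K_{r+1}$, which has chromatic number $r+1$, gives $K_{r+1}^{\square n}\xrightarrow{r}H'$ for some $n$. Since $K_{r+1}^{\square n}\subseteq K_m^{\square n}$, also $K_m^{\square n}\xrightarrow{r}H'$.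

For the converse we color by sums. Let $V(K_m)=\{0,\dots,m-1\}\subset\mathbb Z$, and give $x$ the color $i\in\{0,\dots,r-1\}$ for which $\sum x_l\bmod 2r\in\{2i,2i+1\}$. Let $x,x'$ be adjacent with the same color. Their sums differ by some $d$ with $0<|d|\le m-1\le 2r-2$ and $d\equiv0,\pm1\pmod{2r}$. The smallest positive values of $|d|$ allowed by the congruence are $1$, $2r-1$ and $2r$, so $d=\pm1$. If the smaller sum were odd, the two sums would be congruent to $2i+1$ and $2i+2$ modulo $2r$. Since $r\ge2$, these lie in different color classes. So the two sums are $2j$ and $2j+1$ for some $j$.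

Hence each color class induces a disjoint union, over certain $j$, of graphs on $\{x:\sum x_l\in\{2j,2j+1\}\}$ whose edges all have the form $x\sim x+e_l$. The map $x\mapsto\{(l,b):0\le b<x_l\}$ is injective. It sends $x$ to a set of size $\sum x_l$, and it turns $x\to x+e_l$ into the addition of one element. So it embeds the $j$th graph in the $2j$th edge-layer of $Q_{n(m-1)}$.

It remains to put all these graphs into one edge-layer. Let $J$ be the largest $j$ that occurs, and add to all sets with index $j$ a fixed set $F_j$ of $2J-2j$ elements from a pool of new elements. All images now lie in the $2J$th edge-layer. Images with different $j$ are disjoint, because they meet the pool in sets of different sizes. So every monochromatic subgraph is layered. $\square$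

**Proof of Theorem 2(iii).** *First coloring.* Write the four letters as pairs $(a,b)\in\mathbb F_2^2$ and color a vertex by $\sum a_i$. A monochromatic edge changes one coordinate. It cannot change that $a_i$, so it changes exactly one $b_i$ and no $a_i$. Hence each monochromatic component is a hypercube $Q_n$ (with $a$ fixed and $b$ varying), and each color class is a subgraph of $Q_{2n}$ with vertices $(a,b)$. So $H'$ is a subgraph of a hypercube.

*Second coloring.* Color $X\in\mathbb Z_4^n$ according to whether $\sum X_i\in\{0,1\}$ or $\sum X_i\in\{2,3\}$. Translating one coordinate by 2 exchanges the two classes, so they induce isomorphic graphs, and $H'$ embeds in the first one. Adjacent vertices have different sums. So in this class every edge joins a vertex of sum 0 to one of sum 1, that is, it has the form $X\sim X+e_i$ with $\sum X_l=0$.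

*No 4-cycle.* Let $v_1v_2v_3v_4$ be a 4-cycle of $K_4^{\square n}$. If two consecutive edges, say $v_1v_2$ and $v_2v_3$, change the same coordinate, then $v_1,v_2,v_3$ lie on one line (the four vertices obtained by varying that coordinate). A vertex off a line has at most one neighbor on it, so $v_4$ is on this line too. Otherwise $v_1,v_3$ differ in exactly two coordinates $i,j$, they have exactly two common neighbors, and the cycle is a rectangle in the coordinates $i,j$. The first kind cannot lie in the class, since each line has only two vertices of the class. For the second kind, take a vertex $X$ of sum 0 on the cycle. Its two neighbors on the cycle are $X+e_i$ and $X+e_j$, so the opposite vertex is $X+e_i+e_j$. This has sum 2 and is not in the class. $\square$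

So for three letters and two colors, (i) with $r=2$, $m=3$ says that exactly the layered graphs are forced. For four letters the first candidates for a non-layered forced graph all fail: odd cycles are not in a hypercube, and $C_4$ is excluded. Any forced graph must live inside the mod 4 class. For $n=2$ this class is an 8-cycle, so every graph forced by $K_4^{\square2}$ is layered.

## 4. Colorings that depend only on words

From now on $[4]=\{0,1,2,3\}=V(K_4)$. Colors are elements of $\mathbb F_2$, and equations between colors are modulo 2. A *line* of $[4]^n$ is a set of four vertices obtained by varying one coordinate. The number of coordinates (or positions of a word) equal to the letter $\ell$ is denoted $\#\ell$.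

We recall Ramsey's theorem: for all $k,q,t$ there is $R$ such that every coloring of the $k$-subsets of $\{1,\dots,R\}$ with $q$ colors has a *homogeneous* $t$-subset, one whose $k$-subsets all have the same color.

**Definition (word).** The word of $x\in[4]^n$ is the sequence of its nonzero entries in order. For example, $(0,2,0,1,3)$ and $(2,1,0,0,3)$ both have the word $213$.

**Lemma 3.** For all $K\le N$ there is $n$ such that for every 2-coloring $c$ of $[4]^n$ there are $I\subseteq\{1,\dots,n\}$ with $|I|=N$ and a function $\chi$ on words of length $\le K$ over $\{1,2,3\}$ such that $c(x)=\chi(\text{word of }x)$ for every $x$ whose nonzero coordinates lie in $I$ and number at most $K$.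

*Proof.* Color each $K$-subset $\{i_1<\dots<i_K\}$ of $\{1,\dots,n\}$ by the function $[4]^K\to\mathbb F_2$ that maps $(a_1,\dots,a_K)$ to the color of the vertex with entry $a_t$ at $i_t$ and $0$ elsewhere. There are finitely many such functions. By Ramsey's theorem, for $n$ large there is a homogeneous set $I'$ with $|I'|=N+K$. Let $\varphi:[4]^K\to\mathbb F_2$ be the common function, and let $I$ be the set of the first $N$ elements of $I'$. If $x$ has support in $I$ and word $w$ with $|w|=k\le K$, complete the support to a $K$-set by adding $K-k$ elements of $I'\setminus I$. These come after all elements of $I$, so the entries of $x$ on this $K$-set read $w0^{K-k}$, and $c(x)=\varphi(w0^{K-k})=:\chi(w)$. $\square$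

## 5. Three equal letters on a line, and lines that have only two

Here is what one would try first. Suppose the color depends only on the word. Take 18 consecutive coordinates $P$ of $I$ and let $y$ be the next coordinate of $I$. Keep everything else fixed, and put six $1$'s and twelve $0$'s on $P$. There are four letters at $y$ and two colors, so some letters agree. Suppose first that $0$ and $1$ agree. If $P\cup\{y\}$ carries only the letters $0,1$, the word depends only on the number of $1$'s there. So all vertices with six or seven $1$'s on $P\cup\{y\}$ have the same color. This is an edge-layer, and a layered graph is all that we obtain.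

If a third letter $\ell\in\{2,3\}$ has the same color too, we obtain more: for each 6-subset $S$ of $P$, the vertex with $1$'s on $S$ and $\ell$ at $y$ has that color as well.

**Definition (the graph $T$).** Let $|P|=18$ and $y\notin P$. The vertices of $T$ are the 6- and 7-subsets of $P\cup\{y\}$, adjacent if one is obtained from the other by adding an element, together with a vertex $\langle S\rangle$ for each 6-subset $S$ of $P$, adjacent to $S$ and to $S\cup\{y\}$.

A toy version, with $P=\{a,b\}$ and sizes 1 and 2 instead of 6 and 7, has the vertices $a,b,y,ab,ay,by,\langle a\rangle,\langle b\rangle$. In it $\langle a\rangle$ is adjacent to $a$ and to $ay$, and these three form a triangle. So three equal letters on a line lead beyond layered graphs.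

The exact point where this stops is now visible: pigeonhole gives three equal letters only when the line is not split two and two.

**Definition (balanced).** A coloring of $[4]^n$ is balanced if every line has exactly two vertices of each color. In particular the four colors on a line then sum to $0$.

Balanced colorings exist. The *model coloring*
$$c(X)=\lfloor (X_1+\dots+X_n)/2\rfloor \bmod 2,\qquad X\in\{0,1,2,3\}^n,\tag{1}$$
takes the value 1 exactly when the sum is $2$ or $3$ modulo 4. On a line the sums run through all residues modulo 4, so the coloring is balanced. Every triangle of $K_4^{\square n}$ lies in a line, so the model coloring has no monochromatic triangle, and hence no monochromatic $T$. It does not help to search for three consecutive layers on the letters $0,1$ either: with $j$ ones and otherwise zeros the color is $\lfloor j/2\rfloor$, and no three consecutive values agree.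

The way past this point has two parts. First, choose a non-layered $H$ that lies in $T$ and also in a color class of the model coloring. Second, show that a balanced coloring that depends only on words and has no monochromatic $H$ must, on a suitable 11-dimensional subcube, agree with the model coloring up to renaming letters and colors. Since the model coloring contains $H$, this is a contradiction. In the second part we need $H$ in one further kind of structure, in order to exclude colorings that do not resemble the model.

## 6. The graph $H$ and the structures that contain it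

Let
$$\Lambda_t=\Big\{x\in\{0,1,2\}^9:\sum x_i=t\Big\},\qquad x^{(s)}=2(e_{3s-2}+e_{3s-1}+e_{3s})\in\Lambda_6\quad(s=1,2,3).$$
So $x^{(1)}=(2,2,2,0,0,0,0,0,0)$. The two-coordinate analog of $\Lambda_2\cup\Lambda_3$, with edges $x\sim x+e_i$, is the five-vertex path of Section 1.

**Definition (the graph $H$).** The vertices are $x^+$ for $x\in\Lambda_6\cup\Lambda_7$, $x^-$ for $x\in\Lambda_5\cup\Lambda_6$, and $z_1,z_2,z_3$. The edges are $x^+(x+e_i)^+$ and $x^-(x+e_i)^-$ whenever both ends exist, and $x^{(s)+}z_s$, $z_sx^{(s)-}$ for $s=1,2,3$.

The plus part goes up from $\Lambda_6$, the minus part goes down from $\Lambda_6$, and three paths $x^{(s)+},z_s,x^{(s)-}$ of length 2 tie them together. In an edge-layer these ties will force the two parts to be recorded with opposite signs, and three ties will turn out to be too many for that. In $\mathbb Z_4^{11}$, however, reversing signs is harmless at the ties, because $-x^{(s)}=x^{(s)}$ modulo 4.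

For $x\in\{0,1,2\}^9$ put
$$\Theta(x)=\{(i,b):0\le b<x_i\}\subseteq E:=\{1,\dots,9\}\times\{0,1\}.$$
Then $|E|=18$, $|\Theta(x)|=\sum x_i$, the map $x\mapsto\Theta(x)$ is injective, and $\Theta(x+e_i)=\Theta(x)\cup\{(i,x_i)\}$. The sets $\Theta(x^{(1)}),\Theta(x^{(2)}),\Theta(x^{(3)})$ are pairwise disjoint of size 6.

**Lemma 4.** $H\subseteq T$.

*Proof.* Take $P=E$ and map $x^+\mapsto\Theta(x)$, $z_s\mapsto\langle\Theta(x^{(s)})\rangle$, $x^-\mapsto\Theta(x)\cup\{y\}$. The sizes are $6,7$ for $x^+$ and $5+1,6+1$ for $x^-$. Edges inside the two parts add one element. The vertex $\langle\Theta(x^{(s)})\rangle$ is adjacent to $\Theta(x^{(s)})$ and to $\Theta(x^{(s)})\cup\{y\}$. The element $y$ distinguishes the two parts, so the map is injective. $\square$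

**Lemma 5.** Let $P_1\cap P_2=\emptyset$, $k_1\ge6$, $k_2\ge0$, $|P_1|\ge k_1+13$, $|P_2|\ge k_2+1$. The graph on pairs $(S,S')$ with $S\subseteq P_1$, $S'\subseteq P_2$, $|S|\in\{k_1,k_1+1\}$, $|S'|\in\{k_2,k_2+1\}$, two pairs being adjacent if they differ by one element of $P_1\cup P_2$, contains $H$.

*Proof.* Since $18+1+(k_1-6)=k_1+13$, we can take $E\sqcup\{r\}\sqcup F\subseteq P_1$ with $|F|=k_1-6$. Take also $T_0\sqcup\{q\}\subseteq P_2$ with $|T_0|=k_2$. Map
$$x^+\mapsto(\Theta(x)\cup F,\ T_0),\quad z_s\mapsto(\Theta(x^{(s)})\cup F,\ T_0\cup\{q\}),\quad x^-\mapsto(\Theta(x)\cup F\cup\{r\},\ T_0\cup\{q\}).$$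
The first components have sizes $6,7$ plus $k_1-6$ for $x^+$, size $k_1$ for $z_s$, and sizes $5,6$ plus $k_1-5$ for $x^-$. All of these are $k_1$ or $k_1+1$. Edges inside the parts are preserved. The edge $x^{(s)+}z_s$ becomes the addition of $q$, and $z_sx^{(s)-}$ becomes the addition of $r$. The presence of $q$ and $r$ (neither; only $q$; both) distinguishes the three kinds of vertices, so the map is injective. $\square$

**Lemma 6.** If $j\ge6$ and $|P|\ge j+14$, the graph of all subsets of $P$ of sizes $j,j+1,j+2$ (three consecutive vertex-layers of a hypercube) contains $H$.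

*Proof.* Take $P\supseteq P_1\sqcup P_2$ with $|P_1|=j+13$ and $|P_2|=1$, and apply Lemma 5 with $k_1=j$, $k_2=0$. The map $(S,S')\mapsto S\cup S'$ is injective, preserves adjacency, and has images of sizes $j,j+1,j+2$. $\square$

**Lemma 7.** Identify letters with $\mathbb Z_4$. The subgraph of $K_4^{\square11}$ induced by $\{X\in\mathbb Z_4^{11}:\sum X_i\in\{2,3\}\}$ contains $H$.

*Proof.* Call the coordinates $1,\dots,9,r,r'$ and map
$$x^+\mapsto x,\qquad z_s\mapsto x^{(s)}+e_r,\qquad x^-\mapsto -x+e_r-e_{r'}.$$
The sums are $6,7\equiv2,3$ for $x^+$, they are $7\equiv3$ for $z_s$, and $-6,-5\equiv2,3$ for $x^-$. Edges inside the parts change one coordinate by $\pm1$. The edge $x^{(s)+}z_s$ changes coordinate $r$. Since $2x^{(s)}\equiv0$, the image of $x^{(s)-}$ equals $x^{(s)}+e_r-e_{r'}$, which differs from the image of $z_s$ only in coordinate $r'$. The $(r,r')$-entries are $(0,0)$, $(1,0)$, $(1,3)$ on the three kinds of vertices, and $x\mapsto x$ and $x\mapsto-x$ are injective from $\{0,1,2\}^9$ into $\mathbb Z_4^9$. So the map is injective. $\square$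

Lemma 7 says that the model coloring (1) with $n=11$ contains a monochromatic $H$.

## 7. Why $H$ does not fit into an edge-layer

**Proposition 8.** $H$ is not layered.

*Proof.* Suppose $f$ embeds $H$ in an edge-layer of a hypercube. We view vertices of the hypercube as $0/1$ vectors over $\mathbb Z$. Label each edge of $H$ by the coordinate in which the images of its ends differ.

**Step 1: two rules for labels.** These rules carry information from one edge to another.

(a) Distinct edges sharing a vertex have distinct labels. Otherwise their other ends would have the same image, but $f$ is injective.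

(b) In a 6-cycle, opposite edges have equal labels. Let $l_1,\dots,l_6$ be the labels in order. In an edge-layer the steps of the cycle alternately raise and lower a coordinate, and the total change is $0$. So $\{l_1,l_3,l_5\}=\{l_2,l_4,l_6\}$ as multisets. By (a), $l_1\ne l_2$ and $l_1\neq l_6$, so $l_1=l_4$. Likewise $l_3\ne l_2,l_4$ gives $l_3=l_6$, and $l_5\ne l_4,l_6$ gives $l_5=l_2$.

Let $t\in\{5,6\}$, and let $G_t$ be the part of $H$ on $\Lambda_t\cup\Lambda_{t+1}$. So $t=6$ is the plus part and $t=5$ the minus part.

**Step 2: $G_t$ is connected.** We need this to know that the vertices from $\Lambda_t$ all land in the same vertex-layer, and we need the explicit paths in Step 3. Let $x\neq x'$ be in $\Lambda_t$. As the sums agree, there are $j,k$ with $x_j>x'_j$ and $x_k<x'_k$. Then $x_j\ge1$ and $x_k\le1$, the vector $x-e_j+e_k$ lies in $\Lambda_t$, it is closer to $x'$ in $\ell_1$-distance, and it is joined to $x$ by the path $x,\ x+e_k,\ x+e_k-e_j$. Repeating such *moves* leads from $x$ to $x'$. Every vertex of $\Lambda_{t+1}$ has a neighbor in $\Lambda_t$ (lower a positive entry). So $G_t$ is connected, and since each edge switches between the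 two vertex-layers, $\Lambda_t$ is mapped into one of them and $\Lambda_{t+1}$ into the other.

**Step 3: the label of $x\to x+e_i$, for $x\in\Lambda_t$ and $x_i\le1$, depends only on $(i,x_i)$.** If $i,j,k$ are distinct, $x_j\ge1$ and $x_k\le1$, then
$$x,\quad x+e_i,\quad x+e_i-e_j,\quad x+e_i-e_j+e_k,\quad x-e_j+e_k,\quad x+e_k$$
is a 6-cycle in $G_t$, with levels $t,t+1,t,t+1,t,t+1$. Its first edge is the direction-$i$ edge at $x$. The opposite edge, the fourth, is the direction-$i$ edge at $x-e_j+e_k$. By (b) they have the same label. Now let $x,x'\in\Lambda_t$ with $x_i=x'_i\le 1$. The moves of Step 2 from $x$ to $x'$ only use indices $j,k$ at which the current vector differs from $x'$, so they never touch $i$. Hence the label is the same at every stage. We obtain labels $\lambda(i,b)$ for $1\le i\le9$ and $b\in\{0,1\}$.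

**Step 4: these 18 labels are distinct.** This will let us write $f$ as an indicator vector. Let $i\ne i'$ and $b,b'\in\{0,1\}$. There is $x\in\Lambda_t$ with $x_i=b$ and $x_{i'}=b'$, since the other 7 coordinates must sum to $t-b-b'\in[3,6]$, and this is possible. Two different edges at this $x$ have the labels $\lambda(i,b)$ and $\lambda(i',b')$, so these differ by (a). For the same $i$, choose $x\in\Lambda_t$ with $x_i=0$ and $j\ne i$ with $x_j\ge1$, and consider the path
$$x,\quad x+e_i,\quad x+e_i-e_j,\quad x+2e_i-e_j.$$
Its first label is $\lambda(i,0)$ and its third is $\lambda(i,1)$. Suppose both equal $\lambda$. The first and third steps both go from $\Lambda_t$ to $\Lambda_{t+1}$, so they change coordinate $\lambda$ in the same direction. The second step has a label different from $\lambda$ by (a). So a $0/1$ coordinate would be changed twice in the same direction with no change in between, which is impossible.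

**Step 5: a formula for $f$ on $G_t$.** Along each edge $x\to x+e_i$, with $x\in\Lambda_t$, the vector $f$ changes by $\varepsilon_t\mathbf 1_{\{\lambda(i,x_i)\}}$, where $\varepsilon_t=+1$ if $\Lambda_t$ is mapped to the lower vertex-layer and $\varepsilon_t=-1$ otherwise. Along the same edge $\Theta$ gains exactly $(i,x_i)$. Since the labels are distinct and $G_t$ is connected,
$$f(x)=\mathrm{const}+\varepsilon_t\,\mathbf 1_{\lambda(\Theta(x))}\quad\text{on }G_t.\tag{2}$$

**Step 6: the ties make the two signs opposite.** Write $\lambda^+,\lambda^-$ for the labels in the plus and minus parts. The vertices $x^{(s)+}$ and $x^{(s)-}$ have the common neighbor $z_s$, so their images lie in the same vertex-layer. Hence $\Lambda_6^+$ and $\Lambda_6^-$ are mapped to the same vertex-layer, and $\Lambda_6^+$ and $\Lambda_5^-$ to different ones. So $\varepsilon_5=-\varepsilon_6$. Put $\varepsilon=\varepsilon_6$ and $\Theta_s=\Theta(x^{(s)})$. Subtracting the two instances of (2) gives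
$$\varepsilon\big(f(x^{(s)+})-f(x^{(s)-})\big)=\mathbf c+V_s,\qquad V_s=\mathbf 1_{\lambda^+(\Theta_s)}+\mathbf 1_{\lambda^-(\Theta_s)},\tag{3}$$
with a vector $\mathbf c$ independent of $s$.

**Step 7: three ties are too many.** The left side of (3) has $\ell_1$-norm at most 2, because the two vertices have a common neighbor. So $\|V_1-V_2\|_1\le4$ and $\|V_1-V_3\|_1\le4$. Since $|\Theta_s|=6$ and labels are distinct, $\|V_s\|_1=12$. From $|p-q|=p+q-2\min(p,q)$ we get
$$24-2\sum\min(V_1,V_2)=\|V_1-V_2\|_1\le4,$$
where the minimum and the sum are over coordinates. So $\sum\min(V_1,V_2)\ge10$. For nonnegative integers $\min(p,q)\le pq$. Moreover $\Theta_1\cap\Theta_2=\emptyset$ gives $\lambda^+(\Theta_1)\cap\lambda^+(\Theta_2)=\emptyset$ and $\lambda^-(\Theta_1)\cap\lambda^-(\Theta_2)=\emptyset$. Hence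
$$10\le V_1\cdot V_2=|\lambda^+(\Theta_1)\cap\lambda^-(\Theta_2)|+|\lambda^-(\Theta_1)\cap\lambda^+(\Theta_2)|.$$
Each term is at most 6, so $|\lambda^+(\Theta_1)\cap\lambda^-(\Theta_2)|\ge4$. In the same way $|\lambda^+(\Theta_1)\cap\lambda^-(\Theta_3)|\ge4$. These are disjoint subsets of the 6-element set $\lambda^+(\Theta_1)$, a contradiction. $\square$

## 8. Passing to a balanced subcube

The next proposition carries out the three-letter argument of Section 5 on every line of a subcube at once. For the pair $0,1$ the zone argument works as it stands, because $0$ is invisible in words. For the pair $2,3$ both letters are visible, and we need a second use of Ramsey's theorem to make $2$ a background letter.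

**Proposition 9.** For every $M$ there is $n$ such that for every 2-coloring of $[4]^n$ without monochromatic $H$, one can fix all but $M$ coordinates so that the induced coloring of $[4]^M$ is balanced.

*Proof.* **Step 1: choice of the numbers.** We choose $r_1,\dots,r_M$ successively. Put
$$N_j=2^{20(M-j)}\prod_{i<j}4^{r_i}.$$
Let $r_j$ be so large that for any coloring of the 6-subsets of $\{1,\dots,r_j\}$ with $2^{N_j}$ colors and any coloring of the 7-subsets with $8^{N_j}$ colors there is a 19-subset homogeneous for both. Such $r_j$ exists by two applications of Ramsey's theorem: first find a very large set homogeneous for the 6-subsets, then inside it a 19-subset homogeneous for the 7-subsets. Put $\rho=\sum_j r_j$, and let $n$ be given by Lemma 3 for $K=10\rho$ and $N=19\rho$.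

Let a 2-coloring of $[4]^n$ without monochromatic $H$ be given, and take $I$ and $\chi$ from Lemma 3. Coordinates outside $I$ are set to $0$.

**Step 2: zones, slots and blocks.** This is the layout in which both Ramsey-type arguments will take place. Split $I$ in order into $\rho$ consecutive groups of 19. In each group the first 18 coordinates form a *zone* and the last is a *slot*. Slots are indexed by $(j,i)$ with $1\le j\le M$, $1\le i\le r_j$, in lexicographic order. Those with first index $j$ form *block* $j$ and are identified with $1,\dots,r_j$. In the base state each zone has six entries $1$ and twelve entries $0$. For $u\in\prod_j[4]^{r_j}$ let $c(u)$ be the color of the vertex with base zones and with the slots filled by $u$. In all vertices below, each group of 19 has at most seven nonzero entries, so words have length at most $7\rho\le K$, and colors depend only on words.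

**Step 3: allowed states and contexts.** For $j=M,M-1,\dots,1$, in this order, we shall choose $Q_j\subseteq\{1,\dots,r_j\}$ with $|Q_j|=19$. Put $y_j=\min Q_j$. A state of block $j$ is *allowed* if its entries outside $Q_j$ equal $2$, its entries in $Q_j\setminus\{y_j\}$ lie in $\{2,3\}$, and its entry at $y_j$ is arbitrary. There are $4\cdot2^{18}=2^{20}$ allowed states. In a toy version with $r_j=5$ and $Q_j=\{2,4,5\}$ we would have $y_j=2$, and the allowed states would be $(2,a,2,b,b')$ with $a$ arbitrary and $b,b'\in\{2,3\}$, which makes 16 of them. A *context* for $j$ is a choice of arbitrary states of the blocks $i<j$ and allowed states of the blocks $i>j$. When $Q_j$ is to be chosen, the sets $Q_i$ with $i>j$ are already known, and the number of contexts is exactly $N_j$. In the toy case $M=2$, a context for $1$ is an allowed state of block 2, and a context for $2$ is any state of block 1.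

**Step 4: choice of $Q_j$.** The purpose is that inside block $j$, in every context at once, only the number of $3$'s on $Q_j$ matters for the states that we need. Color a 6-subset $D$ of $\{1,\dots,r_j\}$ by the vector, over all contexts, of the color $c$ when block $j$ has $3$ exactly on $D$ and $2$ elsewhere. Color a 7-subset $D$ by the vector, over all contexts, of the triple of colors for the following three states of block $j$: first, $3$ on $D$ and $2$ elsewhere; then, for $\ell=0$ and for $\ell=1$, the state with $\ell$ at $\min D$, $3$ on $D\setminus\{\min D\}$, and $2$ elsewhere. These colorings use $2^{N_j}$ and $8^{N_j}$ colors, so there is a 19-subset $Q_j$ homogeneous for both. Then in each fixed context: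

(i) the color when block $j$ has $3$ exactly on $D\subseteq Q_j$ and $2$ elsewhere depends only on $|D|$, for $|D|\in\{6,7\}$;

(ii) for $\ell\in\{0,1\}$, the color when block $j$ has $\ell$ at $y_j$, $3$ on $D\subseteq Q_j\setminus\{y_j\}$ with $|D|=6$, and $2$ elsewhere, depends only on $\ell$. To see this, consider the 7-set $D\cup\{y_j\}$, whose minimum is $y_j=\min Q_j$.

**Step 5: the subcube.** In block $j$ put $3$ on the first six elements of $Q_j\setminus\{y_j\}$, and $2$ on all slots of the block other than these six and $y_j$. The slots $y_1,\dots,y_M$ are the free coordinates, and zones are in the base state. Let $c'$ be the induced coloring of $[4]^M$. Whatever the value at $y_i$, the state of block $i$ is allowed, so the values of all free coordinates other than the $j$th always determine a context for $j$.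

**Step 6: $c'$ is balanced.** Suppose a line of $c'$ in coordinate $j$ is not balanced. Then three letters on it have the same color. A set of three letters misses only one letter, so it contains $\{0,1\}$ and some $\ell\in\{2,3\}$, or $\{2,3\}$ and some $\ell\in\{0,1\}$. Fix the values of the other free coordinates on this line.

*First case: $0,1,\ell$ with $\ell\in\{2,3\}$.* Let $P$ be the zone immediately preceding the slot $y_j$. If $P\cup\{y_j\}$ carries only letters $0,1$, the word depends only on the number of $1$'s there: six gives the word, hence the color, of $y_j=0$, and seven gives those of $y_j=1$. If $y_j=\ell$ and $P$ carries six $1$'s and otherwise $0$'s, we get the word of $y_j=\ell$. So represent a 6- or 7-subset $S$ of $P\cup\{y_j\}$ by the letter $1$ on $S$ and $0$ on the rest of $P\cup\{y_j\}$, and represent $\langle S\rangle$, for a 6-subset $S\subseteq P$, by $1$ on $S$, $0$ on $P\setminus S$ and $\ell$ at $y_j$. Adding an element changes one coordinate from $0$ to $1$. The representative of $\langle S\rangle$ differs from those of $S$ and $S\cup\{y_j\}$ only at $y_j$, where the letters are $\ell$, $0$, $1$ respectively. This is a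 monochromatic copy of $T$, and by Lemma 4 there is a monochromatic $H$.

*Second case: $2,3,\ell$ with $\ell\in\{0,1\}$.* Let $P=Q_j\setminus\{y_j\}$, so $|P|=18$. Represent a 6- or 7-subset $S$ of $P\cup\{y_j\}=Q_j$ by the state of block $j$ with $3$ on $S$ and $2$ elsewhere. By (i) its color is that of $y_j=2$ on the line if $|S|=6$, and that of $y_j=3$ if $|S|=7$. Represent $\langle S\rangle$, for a 6-subset $S\subseteq P$, by $\ell$ at $y_j$, $3$ on $S$ and $2$ elsewhere. By (ii) its color is that of $y_j=\ell$ on the line. Adding an element changes one slot from $2$ to $3$, and $\langle S\rangle$, $S$, $S\cup\{y_j\}$ differ only at $y_j$, with letters $\ell,2,3$. Again this is a monochromatic copy of $T$, and there is a monochromatic $H$.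

Both cases contradict the assumption, so $c'$ is balanced. $\square$

## 9. Three rules for balanced colorings of words

We set up the proof of the arrow in Theorem 1. Let $K=7000$ and $N=7100$. Let $M$ be the number that Lemma 3 gives (there called $n$) for these $K,N$, and let $n$ be given by Proposition 9 for this $M$. We show $K_4^{\square n}\xrightarrow{2}H$. Suppose a 2-coloring of $[4]^n$ has no monochromatic $H$. By Proposition 9 we get a balanced coloring of $[4]^M$ without monochromatic $H$. By Lemma 3 we get a set $I$ of $N$ coordinates (the others are set to $0$) and a function $\chi$ on words of length at most $K$. Words are over $\{1,2,3\}$, and $1^\gamma$ is a run of $\gamma$ ones.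

**Lemma 10.** The following hold.

(L) For words $A,B$ with $|A|+|B|<K$, the four values $\chi(AB),\chi(A1B),\chi(A2B),\chi(A3B)$ contain each color exactly twice.

(F1) If $\gamma\ge6$ and $|A|+|B|+\gamma+2\le K$, then $\chi(A1^{\gamma}B),\chi(A1^{\gamma+1}B),\chi(A1^{\gamma+2}B)$ are not all equal.

(F2) If $\gamma,\gamma'\ge6$ and $|A|+|B|+|C|+\gamma+\gamma'+2\le K$, then the four values $\chi(A1^{\gamma+\epsilon}B1^{\gamma'+\epsilon'}C)$ with $\epsilon,\epsilon'\in\{0,1\}$ are not all equal.

*Proof.* (L) Put $A$, one free coordinate and $B$ on successive coordinates of $I$. The letters $0,1,2,3$ at the free coordinate give the four words, and the line is balanced.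

(F1) Suppose the three values are equal. On successive coordinates of $I$ put $A$, then a set $P$ of $\gamma+14$ coordinates with letters $0,1$, then $B$. This uses at most $K+12\le N$ coordinates. The vertices with $\gamma$, $\gamma+1$ or $\gamma+2$ ones on $P$ all have the same color, which gives a monochromatic $H$ by Lemma 6 with $j=\gamma$.

(F2) Suppose the four values are equal. Use sets $P_1,P_2$ of $\gamma+13$ and $\gamma'+1$ coordinates with letters $0,1$ in place of the two runs. This uses at most $K+12\le N$ coordinates. The vertices with $\gamma$ or $\gamma+1$ ones on $P_1$ and $\gamma'$ or $\gamma'+1$ ones on $P_2$ all have the same color, and Lemma 5 with $k_1=\gamma$, $k_2=\gamma'$ gives a monochromatic $H$. $\square$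

In each rule the length condition says only that the longest word involved has length at most $K$. We use (L) in two forms: if two letters have equal colors, the other two both have the opposite color; and the four colors sum to $0$.

The proof now splits according to whether lengthening a long run of $1$'s always changes the color. In **Case I**,
$$\chi(A1^gB)\ne\chi(A1^{g+1}B)\quad\text{for all }A,B\text{ and all }g\ge200\text{ with }|A|+|B|+g\le6900.\tag{4}$$
In **Case II**, (4) fails. We show that each case leads to a monochromatic $H$.

## 10. Runs of 1's that always alternate (Case I)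

**Step 1: a subcube where the $1$'s contribute additively.** We read off the dependence on the letter $1$ from (4). Take 30 coordinates of $I$, called *spots*, preceded, separated and followed by 31 runs of 200 fixed $1$'s; all remaining coordinates are $0$. This induces a coloring $C$ of $[4]^{30}$, and all words arising have length at most $6200+30=6230$. For $x\in[4]^{30}$ let $w=w_1\cdots w_k\in\{2,3\}^*$ be the word of the letters $2,3$ on the spots. The full word is $1^{\gamma_0}w_11^{\gamma_1}\cdots w_k1^{\gamma_k}$ with all $\gamma_i\ge200$ and $\sum\gamma_i=6200+\#1$. Put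
$$e(w)=\chi(1^{200}w_11^{200}\cdots w_k1^{200}).$$
Build up the gaps from $200$ to $\gamma_i$ one unit at a time. By (4) each unit flips the color. Hence
$$C(x)=e(w)+\sum_i(\gamma_i-200)=e(w)+6200+\#1-200(k+1)=\#1+e(w).$$

**Step 2: the dependence on $2$ versus $3$.** On a line of $[4]^{30}$ the letters $0$ and $1$ give the same $w$ and different $\#1$, so they get different colors. By (L) the letters $2,3$ get different colors too. Placing $A$, the letter, and $B$ on spots, with $0$ on the remaining spots, we get $e(A2B)\ne e(A3B)$ for all $A,B\in\{2,3\}^*$ with $|A|+|B|\le29$. Changing the $3$'s of $w$ to $2$'s one at a time gives $e(w)=\#3(w)+f(|w|)$ with $f(k)=e(2^k)$ for $0\le k\le30$, so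
$$C=\#1+\#3+f(\#2+\#3).\tag{5}$$

**Step 3: $f$ has to advance every two steps.** We show that $f(j+2)=f(j)+1$ for $6\le j\le16$. Suppose $f(j)=f(j+2)$ for some such $j$. If also $f(j+1)=f(j)$, restrict the spots to the letters $0,2$, where $C=f(\#2)$. If $f(j+1)\ne f(j)$, restrict to the letters $0,3$, where $C=\#3+f(\#3)$. At $\#3=j,j+1,j+2$ this takes the values $j+f(j)$, $j+1+f(j)+1$, $j+2+f(j)$, which are equal modulo 2. In both situations the layers $j,j+1,j+2$ of a 30-dimensional cube have the same color, and $30\ge j+14$. By Lemma 6 there is a monochromatic $H$, a contradiction.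

**Step 4: the model coloring appears.** We pick a starting point at which the pattern of $f$ is that of $\lfloor t/2\rfloor$. There is $j_0\in\{6,7\}$ with $f(j_0)=f(j_0+1)$: if $f(6)\ne f(7)$, then $f(8)=f(6)+1=f(7)$. From Step 3,
$$f(j_0+t)=f(j_0)+\lfloor t/2\rfloor\quad\text{for }0\le t\le11,$$
where Step 3 is used only for $j\le j_0+9\le16$. Fix $j_0$ spots to the letter $2$, leave 11 spots free, and fix the other spots to $0$. Counting letters on the free spots only, (5) becomes on $[4]^{11}$
$$C=\text{const}+\#1+\#3+\lfloor(\#2+\#3)/2\rfloor=\text{const}+\Big\lfloor\tfrac12\sum\pi(x_i)\Big\rfloor,$$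
where $\pi(0),\pi(1),\pi(2),\pi(3)=0,2,1,3$, because $\sum\pi(x_i)=2\#1+\#2+3\#3=2(\#1+\#3)+(\#2+\#3)$. So $C$ is constant on $\{x:\sum\pi(x_i)\bmod4\in\{2,3\}\}$. Applying $\pi$ to every coordinate is an automorphism of $K_4^{\square11}$ that carries this set to the set of Lemma 7. Hence there is a monochromatic $H$, a contradiction. Case I is impossible.

## 11. A run of 1's that stalls (Case II)

Now there are $A,B$ and $g\ge200$ with $|A|+|B|+g\le6900$ and $\chi(A1^gB)=\chi(A1^{g+1}B)$. Fix such $A,B,g$.

**Definition (good).** An integer $h$ with $g\le h\le g+10$ is good if $\chi(A1^hB)=\chi(A1^{h+1}B)$. The common value is denoted $c_h$.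

So $g$ is good. In the model coloring (1), with $A=B=\emptyset$, we have $\chi(1^h)=\lfloor h/2\rfloor$. There the good integers are the even ones, and $c_h=h/2$. We want to show that our coloring behaves like this, locally around $A1^gB$.

Until the end of the proof of Lemma 13, fix a good $h$. For $w\in\{2,3\}^k$ with $k\le11$, and $\gamma=(\gamma_0,\dots,\gamma_k)$ with all $\gamma_i\ge6$, write
$$X(w;\gamma)=\chi(A1^{\gamma_0}w_11^{\gamma_1}\cdots w_k1^{\gamma_k}B)+c_h,\qquad s=\sum\gamma_i-h,\qquad F(s)=X(\emptyset;h+s).$$
Only $|s|\le25$ occurs, so all words have length at most $6910+25+11=6946\le K$, and the rules of Lemma 10 are available. Rule (L) reads as follows. Take a word $u$ of length $k-1$ and split one of its gaps into two parts $\ge6$ by a spot. Then the values for the letters $0,1,2,3$ on this spot contain each color twice. Letter $0$ gives $u$ with the gap itself, letter $1$ gives $u$ with the gap increased by 1, and letters $2,3$ give words of length $k$.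

By definition $F(0)=F(1)=0$. By (F1) for the runs $h-1,h,h+1$ and for $h,h+1,h+2$,
$$F(-1)=1,\quad F(0)=0,\quad F(1)=0,\quad F(2)=1.\tag{6}$$

We first insert a single letter.

**Lemma 11.** There is an ordering $\{\lambda,\mu\}=\{2,3\}$ such that for all $x,y\ge6$:

* $X(\lambda;x,y)=0$ and $X(\mu;x,y)=1$ if $x+y=h+1$;
* $X(\lambda;x,y)=X(\mu;x,y)=1$ if $x+y=h$;
* $X(\lambda;x,y)=1$ and $X(\mu;x,y)=0$ if $x+y=h-1$.

*Proof.* **Step 1: what (L) gives.** At $(x,y)$ with $x+y=h+s$ the letters $0,1$ have colors $F(s),F(s+1)$. If $s=0$, both are $0$, so the letters $2,3$ both have color $1$, which is the second statement. If $s=1$ the colors are $F(1)=0,F(2)=1$, and if $s=-1$ they are $F(-1)=1,F(0)=0$. In either case exactly one of the letters $2,3$ has color $0$.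

**Step 2: along $x+y=h+1$ the letter with color $0$ is always the same.** The points with $x,y\ge6$ on this diagonal form an interval. If the letter changes, it changes between two neighbors $(x,y)$ and $(x+1,y-1)$ with $x,y-1\ge6$. Let $p$ be the letter with color $0$ at $(x,y)$ and $q$ the other one. Then $q$ has color $0$ at $(x+1,y-1)$, and
$$X(q;x,y)=1,\qquad X(p;x+1,y-1)=1.$$
All values at points of sum $h$ are $1$ by Step 1. We find a point of sum $h-1$ where both letters have color $0$, which contradicts Step 1.

If $x\ge7$, use $(x-1,y-1)$. We have $X(q;\cdot)=1$ at $(x,y)$, and at $(x-1,y)$ and $(x,y-1)$, which have sum $h$. So $X(q;x-1,y-1)=0$ by (F2). Also $X(p;\cdot)=1$ at $(x+1,y-1)$, and at $(x,y-1)$, which has sum $h$. So $X(p;x-1,y-1)=0$ by (F1) in the first gap.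

If $x=6$, then $y=h-5\ge195$, and we use $(x,y-2)$. We have $X(q;\cdot)=1$ at $(x,y)$ and $(x,y-1)$, so $X(q;x,y-2)=0$ by (F1) in the second gap. Also $X(p;\cdot)=1$ at $(x+1,y-1)$, and at $(x,y-1)$ and $(x+1,y-2)$, which have sum $h$. So $X(p;x,y-2)=0$ by (F2).

Hence there are $\lambda,\mu$ with the first property.

**Step 3: the diagonal $x+y=h-1$.** Here $X(\mu;\cdot)=1$ at $(x+1,y)$ (sum $h$) and at $(x+2,y)$ (sum $h+1$). So $X(\mu;x,y)=0$ by (F1), and then $X(\lambda;x,y)=1$ by Step 1. $\square$

In the model coloring, with $h$ even, $\lambda=3$ and $\mu=2$. For instance, if $x+y=h+1$, the letter $3$ gives the total $h+4$ and color $h/2+2=c_h$, and the letter $2$ gives the total $h+3$ and color $h/2+1$. There a word $w$ with gaps $\gamma$ has total $h+s+2|w|+\#3(w)$, so its color is $c_h+|w|+\lfloor(s+\#3(w))/2\rfloor$. This suggests the right parameter for general words over $\{\lambda,\mu\}=\{2,3\}$: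
$$v=s+\#\lambda(w).$$

**Lemma 12.** For $1\le k\le11$ and $w\in\{2,3\}^k$, with all gaps $\ge6$:

(B1) $X(w;\gamma)=F(v)+k$ whenever $v\in\{-1,0,1,2\}$;

(B2) $X(\lambda^k;\gamma)=F(3)+k$ whenever $v=3$.

*Proof.* Increasing a gap by 1 increases $v$ by 1. By (6), the value claimed in (B1) is $k$ for $v=0,1$ and $k+1$ for $v=-1,2$.

**Step 1: for a given $w$, it suffices to prove (B1) for $v=0,1$.** Suppose it holds there for all $\gamma$. If $v=-1$, raise the gap $\gamma_0$ by 1 and by 2. The parameters are $0$ and $1$, both values are $k$, so by (F1) the value at $\gamma$ is $k+1$. If $v=2$, then $\sum\gamma_i=h+2-\#\lambda(w)\ge180$ over at most 12 gaps, so some $\gamma_i\ge8$. Lower $\gamma_i$ by 1 and by 2, which leaves it at least 6. The parameters are $1$ and $0$, both values are $k$, so by (F1) the value at $\gamma$ is $k+1$.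

**Step 2: $k=1$.** For $w=\mu$ we have $v=s$, and $v=0,1$ means that the gaps sum to $h$ or $h+1$. By Lemma 11 the value is $1=k$. For $w=\lambda$ we have $v=s+1$, and $v=0,1$ means that the gaps sum to $h-1$ or $h$. By Lemma 11 the value is $1=k$. With Step 1, (B1) holds for $k=1$. For (B2) we have $w=\lambda$, $s=2$. On the line at this split, letter $0$ has color $F(2)=1$, letter $1$ has color $F(3)$, and letter $\mu$ has parameter $2$ and color $F(2)+1=0$ by (B1). The four colors sum to $0$, so $X(\lambda;\gamma)=F(3)+1$.

Now let $k\ge2$, and assume the statement for $k-1$. Deleting a letter of $w$ merges two gaps and gives a word $u$ of length $k-1$ with the same $s$. Let $v_u$ be its parameter. On the corresponding line: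

* letter $0$ gives $u$ with parameter $v_u$, and letter $1$ gives $u$ with parameter $v_u+1$;
* letter $\lambda$ gives a word of length $k$ with parameter $v_u+1$, and letter $\mu$ one with parameter $v_u$.

**Step 3: (B1) for words containing both letters.** Suppose $w$ contains $\lambda$ and $v=1$. Delete a $\lambda$; then $v_u=0$. Letters $0,1$ have the colors $F(0)+k-1$ and $F(1)+k-1$, both equal to $k-1$. By (L) the letters $2,3$ both have color $k$, so $X(w;\gamma)=k$. Suppose $w$ contains $\mu$ and $v=0$. Delete a $\mu$; then again $v_u=0$, and in the same way $X(w;\gamma)=k$. If $w$ contains both letters, we have both values, and Step 1 gives (B1) for $w$.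

**Step 4: (B1) for $w=\lambda^k$.** The value at $v=1$ is $k$ by Step 3. Let $v=0$. Delete a letter; then $u=\lambda^{k-1}$ and $v_u=-1$. Letters $0,1$ have colors $F(-1)+k-1=k$ and $F(0)+k-1=k-1$. Letter $\mu$ gives a word containing both letters, with parameter $-1$, so its color is $F(-1)+k=k+1$ by Step 3. The four colors sum to $0$, so $X(w;\gamma)=k+(k-1)+(k+1)=3k=k$. Step 1 completes this case.

**Step 5: (B1) for $w=\mu^k$.** The value at $v=0$ is $k$ by Step 3. Let $v=1$. Delete a letter; then $u=\mu^{k-1}$ and $v_u=1$. Letters $0,1$ have colors $F(1)+k-1=k-1$ and $F(2)+k-1=k$. Letter $\lambda$ gives a word containing both letters, with parameter $2$, of color $F(2)+k=k+1$ by Step 3. So $X(w;\gamma)=(k-1)+k+(k+1)=3k=k$. Step 1 completes this case, and (B1) is proved for all words of length $k$.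

**Step 6: (B2).** Let $w=\lambda^k$ and $v=3$. Delete a letter; then $u=\lambda^{k-1}$ and $v_u=2$. Letter $0$ has color $F(2)+k-1=k$ by (B1) for $k-1$, and letter $1$ has color $F(3)+k-1$ by (B2) for $k-1$. Letter $\mu$ gives a word containing both letters, with parameter $2$, of color $F(2)+k=k+1$. So
$$X(\lambda^k;\gamma)=k+\big(F(3)+k-1\big)+(k+1)=F(3)+3k=F(3)+k.\qquad\square$$

The value $F(3)$ is still unknown. The next lemma determines it, and this is what lets the pattern continue.

**Lemma 13.** $F(3)=1$.

*Proof.* Suppose $F(3)=0$. Between $A$ and $B$ take 20 spots, preceded, separated and followed by 21 runs of fixed $1$'s, each of length at least 6, of total length $h-5\ge195\ge21\cdot6$. At most $6910-5+20\le N$ coordinates are used. Use only the letters $0,\lambda$ on the spots. With $j$ spots equal to $\lambda$, the word is of type $\lambda^j$ with all gaps $\ge6$ and $s=-5$, so $v=j-5$. By Lemma 12 the values of $X$ for $j=6,7,8$ are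
$$F(1)+6=0,\qquad F(2)+7=0,\qquad F(3)+8=0.$$
So the layers $6,7,8$ of a 20-dimensional cube are monochromatic, and $20=6+14$. This gives a monochromatic $H$ by Lemma 6, a contradiction. $\square$

We now finish Case II in three steps.

**Step 1: goodness propagates.** By (6) and Lemma 13, $F(2)=F(3)=1$. So if $h$ is good, then
$$\chi(A1^{h+2}B)=\chi(A1^{h+3}B)=c_h+1.$$
Starting with $h=g$, we conclude that $g+2i$ is good for $0\le i\le5$, with $c_{g+2i}=c_g+i$. After swapping the two colors if necessary, $c_g=0$, so $c_{g+2i}=i$. Let $\lambda_i,\mu_i$ be the letters of Lemma 11 for $h=g+2i$.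

**Step 2: the letters $\lambda_i,\mu_i$ do not depend on $i$.** We need this in order to combine the different $h$ into one formula. Let $0\le i\le4$ and take $x,y\ge6$ with $x+y=g+2i+1$. The first statement of Lemma 11 for $h=g+2i$ says that $\chi(A1^x\lambda_i1^yB)=i$ and $\chi(A1^x\mu_i1^yB)=i+1$. For $h=g+2i+2$ we have $x+y=h-1$, and the third statement says that $\chi(A1^x\mu_{i+1}1^yB)=c_{g+2i+2}=i+1$, while the letter $\lambda_{i+1}$ gives $i+2$. So $\mu_i$ and $\mu_{i+1}$ are both the unique letter of $\{2,3\}$ with color $i+1$, and $\mu_i=\mu_{i+1}$. From now on write $\lambda,\mu$ for these letters.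

**Step 3: the model coloring appears.** Let $w\in\{2,3\}^k$ with $k\le11$, all gaps $\gamma_l\ge6$, and
$$v=\sum\gamma_l-g+\#\lambda(w)\in[0,11].$$
Put $i=\lfloor v/2\rfloor\in\{0,\dots,5\}$ and use $h=g+2i$. The parameter relative to this $h$ is $v-2i\in\{0,1\}$. For $k\ge1$, (B1) gives $X(w;\gamma)=k$, so the color is $k+c_{g+2i}=k+i$. For $k=0$ the color is $c_{g+2i}=i$ by the definition of goodness. So in all cases
$$\chi(A1^{\gamma_0}w_11^{\gamma_1}\cdots w_k1^{\gamma_k}B)=\lfloor v/2\rfloor+|w|.\tag{7}$$

Between $A$ and $B$ take 11 spots, preceded, separated and followed by 12 runs of fixed $1$'s, each of length at least 6, of total length $g\ge200$. For $x\in[4]^{11}$ on the spots, all gaps are at least 6, $\sum\gamma_l=g+\#1$, so $v=\#1+\#\lambda\in[0,11]$, and $|w|=\#\lambda+\#\mu\le11$. By (7) the color of $x$ is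
$$\lfloor(\#1+\#\lambda)/2\rfloor+\#\lambda+\#\mu=\Big\lfloor\tfrac12\sum\pi(x_i)\Big\rfloor\pmod2,$$
with $\pi(0)=0$, $\pi(1)=1$, $\pi(\mu)=2$, $\pi(\lambda)=3$, because $\sum\pi(x_i)=\#1+2\#\mu+3\#\lambda$. So the color is constant on $\{x:\sum\pi(x_i)\bmod4\in\{2,3\}\}$. As in Section 10, $\pi$ applied in every coordinate is an automorphism of $K_4^{\square11}$ that carries this set to the set of Lemma 7. Hence there is a monochromatic $H$, a contradiction.

Cases I and II are exhaustive and both are impossible, so $K_4^{\square n}\xrightarrow{2}H$. Together with Proposition 8 this proves Theorem 1. $\blacksquare$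

## 12. The threshold $m=4$ for two colors

Parts (i) and (iii) of Theorem 2 were proved in Section 3. It remains to prove part (ii).

**Proof of Theorem 2(ii).** Let $m\ge4$. Since $K_4^{\square n}\subseteq K_m^{\square n}$, Theorem 1 gives $K_m^{\square n}\xrightarrow{2}H$ for some $n$, with the non-layered graph $H$. Let $m=3$. Part (i) with $r=2$ says that only layered graphs are forced. Let $m\le2$. Coloring by the parity of the coordinate sum leaves no monochromatic edge, so only edgeless graphs can be forced, and these are layered. $\square$
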